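\title{Biased Ties: Random Edge Perturbations Do Not Give Optimal Fault-Tolerant Distance Preservers}

\begin{abstract}
Every $n$-vertex graph with a set $S$ of sources has a subgraph with $O(n^{5/3}|S|^{1/3})$ edges that preserves all distances from $S$ after the deletion of any two edges. Such a subgraph is obtained by overlaying replacement paths chosen by an involved tiebreaking rule. Bodwin and Parter asked whether ties may instead be broken by small random perturbations of the edge weights. We show that they may not: there are graphs on which random antisymmetric perturbation yields $\Omega(n^{12/7}|S|^{2/7})$ edges in expectation. The mechanism is that a chain of $4$-cycles offers a choice in every link, so that its best route has a negative drift; this drift lets the graph dictate how many tied paths are ordered. We also prove a high-probability version, robustness to the law of the perturbation, and a version for every number of faults.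
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Replacement paths and preservers}
Graphs are undirected and unweighted, and $n=|V|$. For a graph $G=(V,E)$, vertices $s,t$ and a \emph{fault set} $F\subseteq E$, a \emph{replacement path} is a shortest $s\leadsto t$ path in $G\setminus F$. For $S\subseteq V$, an \emph{$f$-FT $S\times V$ preserver} is a subgraph $H\subseteq G$ with
\[
\mathrm{dist}_{H\setminus F}(s,v)=\mathrm{dist}_{G\setminus F}(s,v)\qquad\text{for all } s\in S,\ v\in V,\ F\subseteq E,\ |F|\le f .
\]
A \emph{replacement path tiebreaking scheme} $\pi$ selects one replacement path $\pi(s,t\mid F)$ for every $s,t,F$ such that $s$ and $t$ are connected in $G\setminus F$. The union of all paths $\pi(s,v\mid F)$ with $s\in S$, $v\in V$, $|F|\le f$ is an $f$-FT $S\times V$ preserver, because $\pi(s,v\mid F)$ avoids $F$ and has the right length. We call this union the \emph{overlay} of $\pi$. Every scheme gives a correct preserver; the choice among tied paths determines how many edges it has.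

For two faults the optimal size is known from work of Parter and of Gupta and Khan: every $n$-vertex graph $G$ and every $S\subseteq V$ admit a $2$-FT $S\times V$ preserver with $O(n^{5/3}|S|^{1/3})$ edges, and this bound is existentially tight. The upper bound is proved by overlaying the paths of a specific, involved tiebreaking scheme (``preferred paths'').

\subsection*{Random perturbation}
A much simpler scheme breaks ties at random. Fix $\varepsilon$ with $0<\varepsilon<1/(2n)$. Replace each edge $\{u,v\}$ by the arcs $(u,v)$ and $(v,u)$, draw $r(u,v)$ uniformly from $[-\varepsilon,\varepsilon]$, independently for each edge, and give $(u,v)$ the weight $1+r(u,v)$ and $(v,u)$ the weight $1-r(u,v)$. This is the \emph{antisymmetric reweighting}. One draw of all $r$ is used for all $s,t,F$. For a fault set $F$, delete both arcs of every edge of $F$ and let $\pi(s,t\mid F)$ be the directed $s\to t$ path of minimum weight. Almost surely this path is unique and is a replacement path, and the law of $\pi$ does not depend on $\varepsilon$ (Lemma~\ref{lem:rpts}).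

Bodwin and Parter~\cite{BP} asked whether random edge perturbations can replace preferred paths while matching the same asymptotic edge bound. In precise form:

\medskip
\noindent\textbf{Question.} \emph{Let $H$ be the overlay of the paths $\pi(s,v\mid F)$, $s\in S$, $v\in V$, $|F|\le2$, selected by the random antisymmetric reweighting. Is there an absolute constant $C$ such that $\mathbb E|E(H)|\le C\,n^{5/3}|S|^{1/3}$ for every $n\ge1$, every $n$-vertex graph $G$ and every $S\subseteq V$?}
\medskip

There are reasons to expect a positive answer. Since minimum-weight paths are unique, the prefix of $\pi(s,t\mid F)$ that ends at $v$ is $\pi(s,v\mid F)$; so every edge of $H$ is the last edge of a selected path, and with no faults the overlay is a union of $|S|$ shortest-path trees. To make $H$ dense, a graph must make many different edges at a vertex $x$ be last edges. Suppose that $k$ tied paths enter $x$ through $k$ different edges, and that for each $j$ some fault set leaves exactly the first $j$ paths alive. The $j$-th edge is then selected when the $j$-th path is the lightest of the first $j$. If the $k$ weights were exchangeable, this would have probability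 $1/j$, and the expected number of selected edges would be $1+\frac12+\dots+\frac1k\le1+\ln k$. Since every perturbation has mean zero, one might expect ties to behave in this way and to contribute almost nothing beyond what distances force.

\subsection*{Results}
The answer is no, and the bound fails by a polynomial factor. We write $\sigma=|S|$.

\begin{theorem}\label{thm:main}
There is an absolute constant $c>0$ such that for all $n\ge2$ and $1\le\sigma\le n$ there are an $n$-vertex graph $G$ and $S\subseteq V$ with $|S|=\sigma$ for which the overlay $H$ of the Question satisfies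
\[
\mathbb E|E(H)|\ \ge\ c\,n^{12/7}\sigma^{2/7}\ =\ c\,(n/\sigma)^{1/21}\cdot n^{5/3}\sigma^{1/3}.
\]
\end{theorem}

For $\sigma=1$ and $n>(C/c)^{21}$ the right side exceeds $Cn^{5/3}|S|^{1/3}$, so no constant $C$ as in the Question exists. The bound also holds with high probability and for other laws of the perturbation. A law $\nu$ of a random variable $\xi$ is \emph{symmetric} if $\xi$ and $-\xi$ have the same law, and \emph{atomless} if $\Pr[\xi=a]=0$ for every $a$.

\begin{theorem}\label{thm:robust}
\begin{enumerate}
\item[(a)] Let $n\ge314\sigma$, $q=\lfloor(n/(314\sigma))^{1/7}\rfloor$ and $c_0=2^{-7}\,314^{-5/7}$. For the graph $G$ and the set $S$ constructed in the proof of Theorem~\ref{thm:main}, we have $|E(H)|\ge\frac12c_0\,n^{12/7}\sigma^{2/7}$ with probability at least $1-e^{-\sigma q^3/8}$.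
\item[(b)] Let $\nu$ be a fixed symmetric, atomless law on $[-1,1]$, and let $r=\varepsilon\xi$ with $\xi\sim\nu$ independent over edges. Then Theorem~\ref{thm:main} holds with a constant $c=c(\nu)>0$, both for the antisymmetric reweighting $1\pm r$ and for the symmetric reweighting, in which both arcs of an edge get the weight $1+r$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:allf}
For every $f\ge1$ there is $c_f>0$ such that for all $n\ge2$ and $1\le\sigma\le n$ there are an $n$-vertex graph $G$ and $S\subseteq V$ with $|S|=\sigma$ for which the overlay $H_f$ of all paths $\pi(s,v\mid F)$, $s\in S$, $v\in V$, $|F|\le f$, selected by the random antisymmetric reweighting satisfies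
\[
\mathbb E|E(H_f)|\ \ge\ c_f\,n^{2-\frac2{3f+1}}\,\sigma^{\frac2{3f+1}} .
\]
For every $f\ge2$ this exceeds $n^{2-\frac1{f+1}}\sigma^{\frac1{f+1}}$ by a factor $\Omega_f\big((n/\sigma)^{\frac{f-1}{(f+1)(3f+1)}}\big)$.
\end{theorem}

We do not claim that the exponents $12/7$ and $2-\frac2{3f+1}$ are optimal for random perturbation tiebreaking.

\subsection*{Outline}
All our graphs consist of tree-like gadgets rooted at the sources, whose leaves are joined completely to a set $X$ of about half of the vertices. The aim is to have, for each leaf $z$, a fault set under which the selected path from the source to $x\in X$ is likely to end with $zx$. Section~\ref{sec:trees} shows how to order leaves by true distances; this alone gives the exponent $5/3$ and shows where vertices are spent. Section~\ref{sec:drift} shows how $4$-cycles bias ties. Section~\ref{sec:bottom} builds a gadget that orders its leaves partly by distances and partly by biased ties, and Section~\ref{sec:proofs} does the counting.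

\section{Perturbations only break ties}\label{sec:pert}

To treat all three theorems together we fix, from now on, a symmetric atomless law $\nu$ on $[-1,1]$, put $r=\varepsilon\xi$ with independent $\xi\sim\nu$, and allow either reweighting. The Question concerns the uniform law and the antisymmetric reweighting. Paths are simple. The \emph{perturbation} of a directed path is its weight minus its number of edges, divided by $\varepsilon$; it is a signed sum of the variables $\xi$ and does not involve $\varepsilon$.

\begin{lemma}\label{lem:rpts}
Almost surely, for all $s,t,F$ with $s,t$ connected in $G\setminus F$, the minimum-weight directed $s\to t$ path is unique, and it is the path of smallest perturbation among the shortest $s\leadsto t$ paths of $G\setminus F$. In particular $\pi$ is a tiebreaking scheme whose law does not depend on $\varepsilon$.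
\end{lemma}

\begin{proof}
A path with $k\le n-1$ edges has weight within $k\varepsilon<\frac12$ of $k$. So if $d=\mathrm{dist}_{G\setminus F}(s,t)$, then every path with $d$ edges weighs less than $d+\frac12$ and every longer path weighs more. Hence a minimum-weight path is a shortest path, and among shortest paths weight and perturbation induce the same order.

For uniqueness let $P\ne P'$ be $s\to t$ paths. In the symmetric reweighting, pick an edge $e$ of $P$ that is not on $P'$; its variable has coefficient $1$ in the difference of the perturbations. In the antisymmetric reweighting, pick an arc of $P$ that is not an arc of $P'$; the variable of its edge $e$ has coefficient $\pm2$ or $\pm1$, according to whether $P'$ uses the reverse arc or not. (Such $e$ exists because an $s\to t$ path contained in the $s\to t$ path $P'$ equals $P'$.) Given all other variables, a tie of the weights forces $\xi_e$ to equal one specific value, which has probability $0$ since $\nu$ is atomless. There are finitely many pairs $P,P'$.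
\end{proof}

This is the only use of the bound $\varepsilon<1/(2n)$.

\section{Diamond trees and ordering by distance}\label{sec:trees}

\subsection*{Diamond trees}
A \emph{diamond} from $u$ to $v$ is a $4$-cycle $u\,m_1\,v\,m_2$; its two \emph{sides} are the $2$-edge paths $u\,m_1\,v$ and $u\,m_2\,v$. A \emph{diamond tree} $W$ is obtained from a rooted tree, its \emph{skeleton}, by replacing some edges $uv$ by diamonds from $u$ to $v$ with new middle vertices. The skeleton edges that are not replaced are the \emph{bridges} of $W$, and the skeleton vertices without children are its \emph{leaves}. A \emph{route} to a leaf $z$ is a path in $W$ from the root to $z$.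

A middle vertex is adjacent only to the two ends of its diamond. So the skeleton vertices visited by a route to $z$ form a path in the skeleton, which must be the unique skeleton path from the root to $z$. Thus a route to $z$ follows that path and chooses one side of each diamond on it. Three consequences will be used throughout.
\begin{itemize}
\item All routes to $z$ have the same length, the \emph{depth} of $z$.
\item Every route traverses each of its edges in the direction away from the root.
\item If $F$ is a set of bridges, then either all routes to $z$ avoid $F$, and we say that $z$ \emph{survives} $F$, or none does.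
\end{itemize}
Let $N(W,F)$ be the set of leaves of smallest depth among those that survive $F$; these are the \emph{nearest survivors}. We say that $W$ has \emph{width at most $\rho$} if the depths of its leaves lie in a set of $\rho$ consecutive integers.

\subsection*{The graph}
Given a diamond tree $W$, an integer $\sigma\ge1$ and a nonempty set $X$ of new vertices, let $G(W,\sigma,X)$ consist of $\sigma$ disjoint copies of $W$ and of $X$, with every leaf of every copy joined to every vertex of $X$. The source set $S$ is the set of the $\sigma$ roots.

Orient every edge of a copy away from its root and every leaf--$X$ edge toward $X$, and let $\varepsilon\xi_e$ be the perturbation of the arc of $e$ with this orientation. The variables $\xi_e$ are independent with law $\nu$: in the antisymmetric reweighting, passing to our orientation may change the sign of a variable, which is harmless because $\nu$ is symmetric. The paths that we analyze use forward arcs only, so the two reweightings need not be distinguished any further. For a leaf $z$ of a copy of $W$ let $R_W(z)$ be the smallest perturbation of a route to $z$. The sides of different diamonds are chosen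 independently, so $R_W(z)$ is the sum of $\xi_e$ over the bridges on the way to $z$ plus, for each diamond on the way, the smaller of the perturbations of its two sides.

\begin{lemma}\label{lem:reduce}
Let $G=G(W,\sigma,X)$, let $T$ be one of the copies of $W$, with root $s$, let $F$ be a set of bridges of $T$ that some leaf of $T$ survives, and let $x\in X$. The shortest $s\leadsto x$ paths in $G\setminus F$ are exactly the routes in $T$ to leaves $z\in N(T,F)$, followed by the edge $zx$. Almost surely, $\pi(s,x\mid F)$ ends with the edge $zx$ for the leaf $z\in N(T,F)$ that minimizes $R_T(z)+\xi_{zx}$.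
\end{lemma}

\begin{proof}
Let $P$ be a shortest $s\leadsto x$ path in $G\setminus F$ and let $y$ be its first vertex in $X$. The only edges that leave $T$ go from leaves of $T$ to $X$. So the predecessor $z$ of $y$ is a leaf of $T$, and the part of $P$ up to $z$ is a route in $T$ that avoids $F$; thus $z$ survives $F$. Since $zx$ is an edge of $G\setminus F$ and $P$ is shortest, the rest of $P$ is the single edge $zx$. So every shortest path is a route to a surviving leaf $z$ followed by $zx$. Conversely every such path lies in $G\setminus F$ and has length one more than the depth of $z$, so the shortest ones are those with $z\in N(T,F)$. The last statement follows from Lemma~\ref{lem:rpts}, since the smallest perturbation of such a path through $z$ is $R_T(z)+\xi_{zx}$.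
\end{proof}

\subsection*{Stacking}
We want a diamond tree with many leaves and few vertices in which every leaf is a nearest survivor of some small fault set. The following operation multiplies the number of leaves by $p$ at the price of one more fault. It hangs $p$ copies of a tree from a path. Deleting an edge of the path cuts off all later copies, so the earlier copies must be placed farther away.

\begin{definition}\label{def:stack}
Let $W$ be a diamond tree of width at most $\rho$, and let $p\ge1$. The \emph{stack} $\mathrm{St}(W;p,\rho)$ is the following diamond tree. Take a path $v_1,\dots,v_p$ with root $v_1$ and edges $e_i=v_iv_{i+1}$. For each $i\in[p]$, join $v_i$ to the root of a private copy $W_i$ of $W$ by a \emph{connecting path} of $(\rho+1)(p-i)+1$ bridges.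
\end{definition}

\begin{lemma}\label{lem:stack}
Let $W^+=\mathrm{St}(W;p,\rho)$.
\begin{enumerate}
\item[(i)] $W^+$ has $p$ times as many leaves as $W$, and at most $p+(\rho+1)p^2+p\,|V(W)|$ vertices.
\item[(ii)] $W^+$ has width at most $p\rho$, and for $i'<i$ every leaf of $W_{i'}$ is strictly deeper in $W^+$ than every leaf of $W_i$.
\item[(iii)] Let $F$ be a set of bridges of $W_i$ that some leaf of $W_i$ survives. Put $F^+=F\cup\{e_i\}$ if $i<p$ and $F^+=F$ if $i=p$. Then $N(W^+,F^+)=N(W_i,F)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Each of the $p$ connecting paths has at most $(\rho+1)p$ edges.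

(ii) The root of $W_i$ is at distance $A_i=(i-1)+(\rho+1)(p-i)+1=(\rho+1)p-\rho i$ from $v_1$. If the leaf depths of $W$ lie in $[d,d+\rho-1]$, then the leaves of $W_i$ have depths in $I_i=[A_i+d,\,A_i+d+\rho-1]$ in $W^+$. Since $A_{i}=A_{i+1}+\rho$, the intervals $I_p,I_{p-1},\dots,I_1$ are disjoint, increasing, and together contain $p\rho$ consecutive integers.

(iii) The leaves that survive $F^+$ are all leaves of $W_{i'}$ with $i'<i$ and the leaves of $W_i$ that survive $F$. By (ii) the former are strictly deeper than the latter, and on the latter the depths in $W^+$ and in $W_i$ differ by the constant $A_i$.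
\end{proof}

\begin{example}[Distances only]\label{ex:plain}
Let $P_0$ be a single vertex, which has width $1$, and let $P_f=\mathrm{St}(P_{f-1};p,p^{f-1})$. By Lemma~\ref{lem:stack} and induction, $P_f$ is a tree with $p^f$ leaves and width at most $p^f$; it has at most $(3f+1)p^{f+1}$ vertices, since $p+(p^{f-1}+1)p^2\le3p^{f+1}$; and each leaf $z$ has a set $F_z$ of at most $f$ edges with $N(P_f,F_z)=\{z\}$. By Lemma~\ref{lem:reduce}, in $G(P_f,\sigma,X)\setminus F_z$ the shortest path from the root to $x\in X$ is unique and ends with $zx$. So \emph{every} $f$-FT $S\times V$ preserver contains all $\sigma p^f|X|$ leaf--$X$ edges. When $\sigma p^{f+1}$ and $|X|$ are of order $n$, this number is of order $n^{2-\frac1{f+1}}\sigma^{\frac1{f+1}}$, the quantity with which Theorem~\ref{thm:allf} is compared; for $f=2$ it is $n^{5/3}\sigma^{1/3}$.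
\end{example}

The example shows what must be improved. For $f=2$, the bottom tree $P_1$ has $L$ leaves, about $L^2$ vertices and width $L$. A stack of $p$ copies costs about $pL^2$ vertices for the copies and $p^2L$ for the connecting paths, so it pays to take $p$ only up to $L$. A bottom gadget with the same numbers of leaves and vertices but \emph{smaller width} would make the connecting paths cheaper and allow more copies. But smaller width means that many leaves share a depth, and then one fault no longer isolates a unique nearest survivor. The last surviving leaf has to win a tie against the earlier ones, with constant probability rather than probability $1/j$.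

\section{The drift of a diamond}\label{sec:drift}

A tie can be biased by giving one competitor more choices. Take three internally disjoint $2$-edge paths from $u$ to $v$, and regard two of them as a diamond and the third as a plain path. The three perturbations are independent, identically distributed and almost surely distinct, so the diamond wins with probability $2/3$. The gain is additive along a chain, and the next lemma measures it. Let $\xi_1,\dots,\xi_4$ be independent with law $\nu$, and put
\[
v=\operatorname{Var}\xi_1,\qquad \mu=\tfrac12\,\mathbb E\,|\xi_1+\xi_2-\xi_3-\xi_4| .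
\]

\begin{lemma}\label{lem:diamond}
Let $M=\min(\xi_1+\xi_2,\ \xi_3+\xi_4)$. Then $\mathbb EM=-\mu<0$ and $\operatorname{Var}M\le2v$. For the uniform law on $[-1,1]$ we have $v=\frac13$ and $\mu\ge\frac13$.
\end{lemma}

\begin{proof}
Let $Y=\xi_1+\xi_2$, $Y'=\xi_3+\xi_4$ and $Q=Y-Y'$. By symmetry of $\nu$, the variables $Y,Y'$ have mean $0$ and $\mathbb EY^2=\mathbb EY'^2=2v$. From $\min(Y,Y')=\frac12(Y+Y'-|Q|)$ we get $\mathbb EM=-\mu$, and $\mu>0$ because $Q\neq0$ almost surely when $\nu$ is atomless. Let $M'=\max(Y,Y')$. Then $M^2+M'^2=Y^2+Y'^2$, and $-M=\max(-Y,-Y')$ has the law of $M'$. Hence $\mathbb EM^2=\mathbb EM'^2=2v$, and $\operatorname{Var}M\le\mathbb EM^2=2v$.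

For the uniform law, $\mathbb E\xi^2=\frac13$ and $\mathbb E\xi^4=\frac15$, and $Q$ has the law of $\xi_1+\dots+\xi_4$. So $\mathbb EQ^2=\frac43$. In the expansion of $Q^4$ only the $4$ terms $\xi_a^4$ and the $\binom42$ terms $6\,\xi_a^2\xi_b^2$ have nonzero mean, so $\mathbb EQ^4=4\cdot\frac15+36\cdot\frac19=\frac{24}5$. H\"older's inequality with exponents $\frac32$ and $3$, applied to $Q^2=|Q|^{2/3}|Q|^{4/3}$, gives $(\mathbb EQ^2)^3\le(\mathbb E|Q|)^2\,\mathbb EQ^4$. Therefore $(\mathbb E|Q|)^2\ge\frac{64}{27}\cdot\frac5{24}=\frac{40}{81}>\left(\frac23\right)^2$, that is, $\mu>\frac13$.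
\end{proof}

Thus each unit of length contributes variance at most $v$, whether it belongs to a bridge or to a diamond, while each diamond shifts the mean by $-\mu$. For the point mass at $0$, which is symmetric but not atomless, $\mu=0$ and there is no drift. We compare drift and noise by Chebyshev's inequality in the form
\begin{equation}\label{eq:cheb}
\Pr[\Delta\ge0]\le\frac{\operatorname{Var}\Delta}{(\mathbb E\Delta)^2}\qquad\text{if }\mathbb E\Delta<0 .
\end{equation}

\begin{example}[Two tied leaves]\label{ex:two}
Let the root $w_1$ be adjacent to $w_2$. Hang a plain path of length $2h+1$ from $w_1$, ending at $z_1$, and a chain of $h$ diamonds from $w_2$, ending at $z_2$. Both leaves have depth $2h+1$; join them to a vertex $x$. If the edge $w_1w_2$ fails, then $z_1x$ is selected. If nothing fails, then $z_2x$ is selected when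
\[
\Delta=\Big(\xi_{w_1w_2}+\sum_{t=1}^hM_t+\xi_{z_2x}\Big)-\Big(\sum_{t=1}^{2h+1}\xi'_t+\xi_{z_1x}\Big)<0,
\]
where $M_t$ is the contribution of the $t$-th diamond and $\xi'_t$ that of the $t$-th edge of the plain path. All terms are independent, so $\mathbb E\Delta=-\mu h$ and $\operatorname{Var}\Delta\le v\,(1+2h+1+2h+1+1)=4v(h+1)$. For the uniform law, \eqref{eq:cheb} gives $\Pr[\Delta\ge0]\le12(h+1)/h^2$, which tends to $0$. If the chain were replaced by a plain path of length $2h$, then $\Delta$ would be symmetric and each leaf would win with probability $\frac12$.
\end{example}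

How many tied leaves can be ordered in this way? On branches of length $\ell$ the noise has order $\sqrt\ell$, so each leaf needs about $\sqrt\ell$ more diamonds than the previous one; and a branch has room for at most $\ell/2$ diamonds. So about $\sqrt\ell$ leaves can be ordered.

\section{The bottom gadget}\label{sec:bottom}

\subsection*{Choice of parameters}
The following count of orders of magnitude is not used in the proofs; it explains the construction. Hang $ab$ branches from a path with $ab$ vertices, in $a$ groups of $b$ tied leaves, with different groups ordered by depth. The width is $a$. The branches must make up for the length of the path, so the long ones have length $\ell\gtrsim ab$, and ordering $b$ tied leaves needs $\ell\gtrsim b^2$. The gadget has about $ab\ell$ vertices. A stack of $p$ copies has about $p\,ab\ell+p^2a$ vertices, and the two terms balance at $p=b\ell$, which gives $ab^2\ell$ leaves and $ab^2\ell^2$ vertices. With distances only ($b=1$, $\ell=a$) these numbers are $a^2$ and $a^3$. With ties only ($a=1$, $\ell=b^2$) they are $b^4$ and $b^6$, which is no better. For $a=b=q$ the two constraints on $\ell$ coincide, so the room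 for diamonds comes for free; then $\ell=q^2$, $p=q^3$, and we get $q^5$ leaves on $q^7$ vertices, with $\frac57>\frac23$.

\subsection*{Construction}
Fix integers $q\ge1$ and $\kappa\ge1$, and put $B=2\kappa q^2+q^2+q$. The \emph{bottom gadget} $U$ is the following diamond tree (Figure~\ref{fig:U}). Take a path $w_1,\dots,w_{q^2}$, the \emph{spine}, with root $w_1$. Write each $j\in[q^2]$ as
\[
j=(\alpha-1)q+\beta,\qquad \alpha,\beta\in[q],
\]
and call $\alpha$ the \emph{group} and $\beta$ the \emph{rank} of $j$. From $w_j$ hang a \emph{branch} of length
\[
b_j=B-\alpha-(j-1),
\]
ending at a leaf $z_j$, that consists of a path of $b_j-2\kappa q\beta$ bridges followed by a chain of $\kappa q\beta$ diamonds. This is possible: $b_j\ge B-q-q^2+1=2\kappa q^2+1>2\kappa q\beta$. For $j$ of group $\alpha$ and rank $\beta$ let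
\[
\mathrm{Tie}(z_j)=\{z_{j'}:\ j'=(\alpha-1)q+\beta',\ 1\le\beta'\le\beta\}.
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[dashed,gray] (1,-4.5)--(8.2,-4.5) node[right,black]{\small depth $B-1$};
\draw[dashed,gray] (1,-4)--(8.2,-4) node[right,black]{\small depth $B-2$};
\draw (1.8,0)--(7.2,-1.5);
\node at (4.5,-0.75) {\Large$\times$};
\foreach \x/\n/\y in {1/1/-4.5,2/2/-4.5,3/1/-4,4/2/-4}{
  \fill ({1.8*\x},{0.5-0.5*\x}) circle (2pt) node[above]{\small$w_{\x}$};
  \draw ({1.8*\x},{0.5-0.5*\x})--({1.8*\x},{\y+\n});
  \foreach \m in {1,...,\n}{
    \draw ({1.8*\x},{\y+\m})--++(-0.3,-0.5)--++(0.3,-0.5)--++(0.3,0.5)--cycle;}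
  \fill ({1.8*\x},\y) circle (2pt) node[below right]{\small$z_{\x}$};}
\end{tikzpicture}
\caption{The bottom gadget for $q=2$, schematically; depth increases downward, and each drawn diamond stands for a chain of $\kappa q$ diamonds. The groups $\{z_1,z_2\}$ and $\{z_3,z_4\}$ are ordered by depth, and inside a group the later leaf has more diamonds. After the deletion of $w_2w_3$ the leaves $z_1,z_2$ survive and are tied, and the extra diamonds favor $z_2$.}
\label{fig:U}
\end{figure}

\begin{lemma}\label{lem:U}
The gadget $U$ has $q^2$ leaves, at most $(3\kappa+4)q^4$ vertices and width at most $q$, and its branches have length at most $(2\kappa+2)q^2$. If $F_j=\{w_jw_{j+1}\}$ for $j<q^2$ and $F_{q^2}=\emptyset$, then $N(U,F_j)=\mathrm{Tie}(z_j)$.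
\end{lemma}

\begin{proof}
We have $b_j\le B\le(2\kappa+2)q^2$. A bridge adds one new vertex, and a diamond, of length $2$, adds three; so a branch of length $b$ with $h\le b/2$ diamonds adds $b+h\le\frac32b\le(3\kappa+3)q^2$ vertices. The total is at most $q^2+(3\kappa+3)q^4\le(3\kappa+4)q^4$. The depth of $z_j$ is $(j-1)+b_j=B-\alpha\in[B-q,B-1]$. The leaves that survive $F_j$ are the $z_{j'}$ with $j'\le j$. Such a $j'$ has either group $\alpha'<\alpha$, and then depth $B-\alpha'>B-\alpha$, or group $\alpha$ and rank $\beta'\le\beta$, and then depth $B-\alpha$.
\end{proof}

The leaf of rank $1$ belongs to $\mathrm{Tie}(z_j)$ for every $j$ in its group. So for the fault sets $F_j$, a scheme that always prefers the smallest rank uses only $q$ of the $q^2$ leaves. The random scheme tends to prefer the largest rank, as we now show. Call $\kappa$ \emph{admissible} for $\nu$ if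
\begin{equation}\label{eq:adm}
4v\,(4\kappa+7)\le\mu^2\kappa^2 .
\end{equation}
Since $\mu>0$, every large $\kappa$ is admissible. For the uniform law $\kappa=50$ is admissible, because $4\cdot\frac13\cdot207=276\le\frac{2500}9$ and $\mu^2\ge\frac19$ by Lemma~\ref{lem:diamond}.

\begin{lemma}\label{lem:tie}
Let $\kappa$ be admissible, and let $x$ be a vertex outside $U$ that is joined to all leaves of $U$. For a leaf $z$ of $U$ let $\mathcal E(z,x)$ be the event that
\[
R_U(z)+\xi_{zx}<R_U(z')+\xi_{z'x}\qquad\text{for all }z'\in\mathrm{Tie}(z)\setminus\{z\}.
\]
Then $\Pr[\mathcal E(z,x)]\ge\frac12$.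
\end{lemma}

\begin{proof}
Let $z=z_j$ have rank $\beta$, and let $z'=z_{j'}$ be in the same group with rank $\beta'=\beta-k$, where $1\le k<\beta$. Put $\Delta_k=(R_U(z)+\xi_{zx})-(R_U(z')+\xi_{z'x})$. The spine from $w_1$ to $w_{j'}$ is common to both routes and cancels. What remains is a sum, with signs $\pm1$, of independent terms that come from
\begin{itemize}
\item the $j-j'=k\le q$ spine edges from $w_{j'}$ to $w_j$,
\item the bridges and diamonds of the two branches, each of length at most $(2\kappa+2)q^2$,
\item the two edges $zx$ and $z'x$.
\end{itemize}
Single edges have mean $0$, and the branch of $z$ has $\kappa qk$ more diamonds than that of $z'$. By Lemma~\ref{lem:diamond},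
\[
\mathbb E\Delta_k=-\mu\kappa qk,\qquad \operatorname{Var}\Delta_k\le v\big(q+2(2\kappa+2)q^2+2\big)\le v(4\kappa+7)q^2 .
\]
By \eqref{eq:cheb} and \eqref{eq:adm},
\[
\Pr[\Delta_k\ge0]\le\frac{v(4\kappa+7)}{\mu^2\kappa^2k^2}\le\frac1{4k^2}.
\]
The event $\mathcal E(z,x)$ fails only if $\Delta_k\ge0$ for some $k$, and $\sum_{k\ge1}\frac1{4k^2}=\frac{\pi^2}{24}<\frac12$.
\end{proof}

The union bound costs only a constant factor because the drift grows linearly in the difference $k$ of the ranks while the variance bound does not depend on $k$.

\section{Proofs of the theorems}\label{sec:proofs}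

\subsection*{The trees $T_f$}
Let $p=q^3$. Define $T_1=U$ and $T_{f+1}=\mathrm{St}(T_f;\,p,\,q^{3f-2})$ for $f\ge1$, and put $K_f=3\kappa+1+3f$. The tree needed for two faults is $T_2=\mathrm{St}(U;q^3,q)$; for $\kappa=50$ the next lemma says that it has $q^5$ leaves and at most $157q^7$ vertices. Each leaf $z$ of $T_f$ lies in one copy of $U$, and $\mathrm{Tie}(z)$ and $\mathcal E(z,x)$ refer to that copy.

\begin{lemma}\label{lem:Tf}
For every $f\ge1$ the tree $T_f$ has width at most $q^{3f-2}$ (so $T_{f+1}$ is well defined), $q^{3f-1}$ leaves and at most $K_fq^{3f+1}$ vertices. For every leaf $z$ of $T_f$ there is a set $F_z$ of at most $f$ bridges with $N(T_f,F_z)=\mathrm{Tie}(z)$.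
\end{lemma}

\begin{proof}
For $f=1$ this is Lemma~\ref{lem:U}, as $K_1=3\kappa+4$. Assume the statement for $f$ and apply Lemma~\ref{lem:stack} with $W=T_f$ and $\rho=q^{3f-2}$. The width bound and the number of leaves are multiplied by $q^3$. The number of vertices is at most
\[
q^3+(q^{3f-2}+1)\,q^6+q^3\cdot K_fq^{3f+1}\le(1+2+K_f)\,q^{3f+4}=K_{f+1}q^{3(f+1)+1}.
\]
If $z$ lies in the $i$-th copy of $T_f$, add $e_i$ (when $i<p$) to the fault set of $z$ in that copy; part (iii) of Lemma~\ref{lem:stack} shows that the nearest survivors are unchanged.
\end{proof}

For $f=2$ and the leaf $z_j$ of the $i$-th copy of $U$, the set $F_z$ consists of $v_iv_{i+1}$ and of the spine edge $w_jw_{j+1}$ of that copy, as far as these edges exist.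

\begin{proposition}\label{prop:edge}
Let $\kappa$ be admissible, let $G=G(T_f,\sigma,X)$, and let $H_f$ be the overlay for at most $f$ faults. Let $z$ be a leaf of one of the copies of $T_f$ and let $x\in X$. Almost surely, $zx\in E(H_f)$ on the event $\mathcal E(z,x)$. In particular $\Pr[zx\in E(H_f)]\ge\frac12$.
\end{proposition}

\begin{proof}
Let $T$ be the copy of $T_f$ that contains $z$, with root $s$, and let $U$ be the copy of the bottom gadget that contains $z$. All diamonds of $T$ lie in branches, so there is a single path from $s$ to the root of $U$; if $a$ is its perturbation, then $R_T(z')=a+R_U(z')$ for every leaf $z'$ of $U$. On $\mathcal E(z,x)$ the leaf $z$ therefore minimizes $R_T(z')+\xi_{z'x}$ over $z'\in\mathrm{Tie}(z)=N(T,F_z)$. By Lemma~\ref{lem:reduce}, $\pi(s,x\mid F_z)$ ends with $zx$, and $|F_z|\le f$. The probability bound is Lemma~\ref{lem:tie}.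
\end{proof}

\subsection*{The expectation bound}
Fix $f\ge1$ and an admissible $\kappa$, and write $K=K_f$ and $\gamma=\frac2{3f+1}$. We show that for all $n\ge2$ and $1\le\sigma\le n$ there are $G$ and $S$ with $\mathbb E|E(H_f)|\ge c\,n^{2-\gamma}\sigma^\gamma$, where $c>0$ depends only on $f$ and $\kappa$.

\emph{Case $n\ge2K\sigma$.} Let $q=\lfloor(n/(2K\sigma))^{1/(3f+1)}\rfloor\ge1$. By Lemma~\ref{lem:Tf}, $\sigma$ copies of $T_f$ have at most $\sigma Kq^{3f+1}\le n/2$ vertices. Let $X$ consist of the remaining vertices, so that $G=G(T_f,\sigma,X)$ has exactly $n$ vertices and $|X|\ge n/2$. Since $\lfloor y\rfloor\ge y/2$ for $y\ge1$, the number of leaf--$X$ edges satisfies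
\begin{equation}\label{eq:count}
\tfrac12\,\sigma q^{3f-1}|X|\ \ge\ \tfrac14\,\sigma n\,2^{-(3f-1)}\Big(\frac n{2K\sigma}\Big)^{\frac{3f-1}{3f+1}}=c'\,n^{2-\gamma}\sigma^{\gamma},\qquad c'=2^{-(3f+1)}(2K)^{-\frac{3f-1}{3f+1}},
\end{equation}
where we used $\frac{3f-1}{3f+1}=1-\gamma$. By Proposition~\ref{prop:edge} and linearity of expectation, $\mathbb E|E(H_f)|$ is at least the left side of \eqref{eq:count}.

\emph{Case $n\ge2K$ and $\sigma>n/(2K)$.} Let $\sigma'=\lfloor n/(2K)\rfloor$, so that $n\ge2K\sigma'$ and $\sigma>\sigma'\ge n/(4K)\ge\sigma/(4K)$. Take the graph of the first case for $\sigma'$ sources and enlarge $S$ to size $\sigma$ by arbitrary vertices. For every draw of the perturbations this only adds paths to the overlay. Hence $\mathbb E|E(H_f)|\ge c'n^{2-\gamma}(\sigma')^\gamma\ge c'(4K)^{-\gamma}n^{2-\gamma}\sigma^\gamma$.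

\emph{Case $2\le n<2K$.} Take any connected $G$ and any $S$ of size $\sigma$. The paths $\pi(s,v\mid\emptyset)$ from one source $s$ connect all vertices, so $|E(H_f)|\ge n-1\ge n/2\ge n^2/(4K)\ge n^{2-\gamma}\sigma^\gamma/(4K)$.

So $c=\min\{c'(4K)^{-\gamma},\,1/(4K)\}$ works in all three cases.

\begin{proof}[Proof of Theorems~\ref{thm:main}, \ref{thm:robust}(b) and \ref{thm:allf}]
For Theorem~\ref{thm:main} take the uniform law, $\kappa=50$ and $f=2$. Then $\gamma=\frac27$, $2K=314$ and $c'=2^{-7}\,314^{-5/7}=c_0$; the identity in the statement follows from $\frac{12}7-\frac53=\frac1{21}=\frac13-\frac27$. For Theorem~\ref{thm:robust}(b) take $f=2$ and an integer $\kappa=\kappa(\nu)$ that is admissible for $\nu$; Sections~\ref{sec:pert}--\ref{sec:bottom} and Proposition~\ref{prop:edge} cover both reweightings. For Theorem~\ref{thm:allf} take the uniform law, $\kappa=50$ and $K_f=151+3f$. The ratio of $n^{2-\gamma}\sigma^\gamma$ to $n^{2-\frac1{f+1}}\sigma^{\frac1{f+1}}$ is $(n/\sigma)^{\frac1{f+1}-\gamma}$, and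
\[
\frac1{f+1}-\frac2{3f+1}=\frac{(3f+1)-2(f+1)}{(f+1)(3f+1)}=\frac{f-1}{(f+1)(3f+1)} .\qedhere
\]
\end{proof}

For $f=1$ the last exponent vanishes: $U$ has $q^2$ leaves on about $q^4$ vertices, just as the tree $P_1$ of Example~\ref{ex:plain} with $p=q^2$. Its advantage is the smaller width, which pays off only once it is stacked.

\subsection*{Concentration}
The events $\mathcal E(z,x)$ within one bottom gadget share the perturbations of the spine and of the branches, but different gadgets are independent, and there are many of them. We use Hoeffding's inequality: if $N_1,\dots,N_m$ are independent with values in $[0,D]$, then $\Pr\big[\sum_gN_g\le\mathbb E\sum_gN_g-t\big]\le e^{-2t^2/(mD^2)}$ for $t>0$.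

\begin{proof}[Proof of Theorem~\ref{thm:robust}(a)]
Here $f=2$, $\kappa=50$, and $G=G(T_2,\sigma,X)$ contains $m=\sigma q^3$ copies $U_1,\dots,U_m$ of the bottom gadget. Let $N_g$ be the number of pairs $(z,x)$, with $z$ a leaf of $U_g$ and $x\in X$, for which $\mathcal E(z,x)$ holds. By the definition of $\mathcal E(z,x)$, the variable $N_g$ depends only on the perturbations of the edges of $U_g$ and of the edges from its leaves to $X$. These edge sets are disjoint for different $g$, so $N_1,\dots,N_m$ are independent. They take values in $[0,D]$ with $D=q^2|X|$, and $\mathbb EN_g\ge D/2$ by Lemma~\ref{lem:tie}. Hoeffding's inequality with $t=mD/4$ gives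
\[
\Pr\Big[\sum_gN_g<\tfrac14mD\Big]\le e^{-m/8}=e^{-\sigma q^3/8}.
\]
Distinct pairs $(z,x)$ give distinct edges, so $|E(H)|\ge\sum_gN_g$ almost surely by Proposition~\ref{prop:edge}. Finally $\frac14mD=\frac14\sigma q^5|X|\ge\frac12c_0n^{12/7}\sigma^{2/7}$ by \eqref{eq:count}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BP}
Greg Bodwin and Merav Parter,
\emph{Restorable Shortest Path Tiebreaking for Edge-Faulty Graphs},
arXiv:2102.10174 (2021).

\end{thebibliography}
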